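# Lines meeting a $(q+2)$-set in one or three points

## 1. A tangent divided by a 3-secant

Throughout, $q$ is an odd prime power and $F=\mathbb F_q$. A point of the Desarguesian plane $\mathrm{PG}(2,q)$ is a one-dimensional subspace of $F^3$, written as any nonzero vector in it; a line is the zero set of a nonzero linear form, which is unique up to a scalar. Let $\mathcal S$ be a set of $q+2$ points. A line meeting $\mathcal S$ in exactly $k$ points is a *$k$-secant*; a *tangent* is a 1-secant and a *bisecant* is a 2-secant.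

Suppose that $x\in\mathcal S$ lies on exactly one tangent and exactly one 3-secant, and that all other lines through $x$ are bisecants. Choose a linear form $t_x$ for the tangent, a linear form $\rho_x$ for the 3-secant, and put
$$f_x=\frac{t_x}{\rho_x}.$$
A quotient of two linear forms has a well-defined value at every point off the line $\rho_x=0$: rescaling the vector changes nothing. The function $f_x$ itself is defined up to a nonzero scalar.

We compute it in one example, which will stay with us. Let $\mathcal C$ be the conic $XZ=Y^2$. Its points are $x_\theta=(1,\theta,\theta^2)$ for $\theta\in F$, and $(0,0,1)$. The tangents to $\mathcal C$ at $(1,0,0)$ and $(0,0,1)$ are $Z=0$ and $X=0$; they meet in $P=(0,1,0)$. Let $\mathcal S=\mathcal C\cup\{P\}$, a set of $q+2$ points. For $\theta\ne0$ the point $x_\theta$ lies on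

- the conic tangent $t_\theta=\theta^2X-2\theta Y+Z$, which misses $P$ because $t_\theta(P)=-2\theta\neq0$, so it is a tangent of $\mathcal S$;
- the line $\rho_\theta=Z-\theta^2X$ through $P$, which meets $\mathcal S$ in $x_\theta,x_{-\theta},P$;
- the $q-1$ lines to the other points of $\mathcal C$, all of them bisecants.

For $\varphi\ne0,\pm\theta$ we have $t_\theta(x_\varphi)=(\varphi-\theta)^2$ and $\rho_\theta(x_\varphi)=\varphi^2-\theta^2$, so
$$f_\theta(x_\varphi)=\frac{\varphi-\theta}{\varphi+\theta},\qquad\text{hence}\qquad f_\theta(x_\varphi)=-f_\varphi(x_\theta).$$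
The functions are antisymmetric. Three more facts are visible: $x_\theta$ and $x_{-\theta}$ use the same form $\rho_\theta$; at the third point of their common 3-secant $t_\theta(P)=-2\theta=-t_{-\theta}(P)$; and $f_\theta$ takes the constant value $1$ at $(0,0,1)$ and $-1$ at $(1,0,0)$ for all $\theta\neq 0$.

We shall see that this is not special to conics. In every $(q+2)$-set, for those points that matter, the $f_x$ can be scaled so that $f_x(y)=-f_y(x)$, with the same behavior on a common 3-secant. Two of the functions can then be used as coordinates of the plane, and antisymmetry becomes a system of explicit equations.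

What this is for is a counting problem. An *odd-secant* of $\mathcal S$ is a line meeting $\mathcal S$ in an odd number of points. How few odd-secants can $q+2$ points have?

## 2. The bound $2q-2$ for odd-secants

We recall the facts about a conic $\mathcal C$ when $q$ is odd: it has $q+1$ points, no three collinear; each of its points lies on one tangent to $\mathcal C$; a point off $\mathcal C$ lies on two tangents to $\mathcal C$ (an *external* point) or on none. Balister, Bollobás, Füredi and Thompson showed the following. If $P$ is an external point of $\mathcal C$, then $\mathcal C\cup\{P\}$ has exactly $2q-2$ odd-secants. The minimal number of odd-secants of a $(q+2)$-set is $2q-2$ when $q\le13$, and for $q\ge7$ it is at least $3(q+1)/2$. The conjecture, stated in Bence Csajbók, "On bisecants of Rédei type blocking sets and applications", arXiv:1504.06748 (2015), is that the minimum is $2q-2$ for every odd $q$. It is true, and lines meeting $\mathcal S$ in five or more points are not needed. Let $\tau_k$ be the number of $k$-secants.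

**Theorem 1.** For every odd $q$ and every $(q+2)$-set $\mathcal S$ in $\mathrm{PG}(2,q)$, $\ \tau_1+\tau_3\ge 2q-2$.

**Corollary 2.** The minimal number of odd-secants of a $(q+2)$-set in $\mathrm{PG}(2,q)$, $q$ odd, is $2q-2$.

**Proof of Corollary 2 from Theorem 1.** The number of odd-secants is $\tau_1+\tau_3+\sum_{k\ge5\text{ odd}}\tau_k\ge2q-2$. For equality take $\mathcal S=\mathcal C\cup\{P\}$ with $P$ external. Through $P$ pass two tangents of $\mathcal C$ (now bisecants of $\mathcal S$), $\frac{(q+1)-2}2=\frac{q-1}2$ secants of $\mathcal C$ (now 3-secants), and the remaining $q+1-2-\frac{q-1}2=\frac{q-1}2$ lines, which meet $\mathcal S$ only in $P$. Off $P$, a secant of $\mathcal C$ is a bisecant and each of the $q-1$ other tangents of $\mathcal C$ is a tangent of $\mathcal S$. In all there are $\frac{q-1}2+\frac{q-1}2+(q-1)=2q-2$ odd-secants. $\square$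

**The case $q=3$ by hand.** Here $|\mathcal S|=5$, lines have $4$ points, four lines pass through each point, and the claim is that $4$ is the minimum.

- *Some line $\ell$ contains four points of $\mathcal S$.* Let $Q$ be the fifth. Each point of $\ell$ is on $\ell$, on one bisecant through $Q$, and on two tangents. All lines through $Q$ are bisecants. So $\tau_1=8$, $\tau_3=0$.
- *The largest intersection is $3$.* Let $\ell\cap\mathcal S=\{L_1,L_2,L_3\}$ and let $Q,R$ be the other points. If $QR$ meets $\ell$ in its fourth point, each $L_i$ is on $\ell$, two bisecants and one tangent, and $Q,R$ are on bisecants only, so $\tau_1=3$, $\tau_3=1$: four odd-secants. If $QR$ passes through $L_1$, then $L_1$ is on two 3-secants and two tangents, and each of $L_2,L_3,Q,R$ is on one 3-secant, two bisecants and one tangent, so $\tau_1=6$, $\tau_3=2$.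
- *No line contains three points.* Then the four lines through a point of $\mathcal S$ each contain exactly one of the other four points, so every line meets $\mathcal S$ in $0$ or $2$ points. But the lines through a point outside $\mathcal S$ partition the $5$ points of $\mathcal S$, and $5$ is odd: impossible.

The last argument holds for every $q$: since $q+2$ is odd, each of the $q^2-1$ points outside $\mathcal S$ lies on an odd-secant. As an odd-secant has at most $q$ points outside $\mathcal S$, there are at least $q-\frac1q$, hence at least $q$, odd-secants. This is far from $2q-2$. A better count looks from inside $\mathcal S$.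

## 3. Counting at a point, and what it cannot exclude

**Step 1: the local identity.** This step describes the lines through one point of $\mathcal S$. For $x\in\mathcal S$ let $\tau_1(x),\tau_3(x)$ be the numbers of tangents and 3-secants through $x$, and let $k_\ell=|\ell\cap\mathcal S|$. The $q+1$ lines through $x$ partition the $q+1$ points of $\mathcal S\setminus\{x\}$, so $\sum_{\ell\ni x}(k_\ell-1)=q+1$, that is, $\sum_{\ell\ni x}(k_\ell-2)=0$. A tangent contributes $-1$, a bisecant $0$, a 3-secant $1$, so
$$\tau_1(x)=\tau_3(x)+\sum_{\ell\ni x,\ k_\ell\ge4}(k_\ell-2).\tag{1}$$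
Put $\varepsilon(x)=\tau_1(x)-\tau_3(x)$. By (1), either $\varepsilon(x)=0$ and no $k$-secant with $k\ge4$ passes through $x$, or $\varepsilon(x)\ge2$.

**Step 2: reformulating the theorem.** We distribute $\tau_1+\tau_3$ over the points. Put
$$\delta(x)=2-\tau_1(x)-\tfrac13\tau_3(x).$$
A tangent contains one point of $\mathcal S$ and a 3-secant three, so $\sum_{x}\delta(x)=2(q+2)-(\tau_1+\tau_3)$. Since $2q-2=2(q+2)-6$, Theorem 1 is equivalent to
$$\sum_{x\in\mathcal S}\delta(x)\le6.\tag{2}$$

**Step 3: three types of points.** This step lists the possible values of $\delta$.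

- If $\tau_1(x)=0$, then by (1) all lines through $x$ are bisecants. Such a point is a **nucleus**, and $\delta(x)=2$. Let $n_0$ be the number of nuclei.
- If $\tau_1(x)=1$, then $\varepsilon(x)\le1$, so $\varepsilon(x)=0$ and $\tau_3(x)=1$: exactly one tangent, exactly one 3-secant, otherwise bisecants. Such a point is an **$A$-point**, and $\delta(x)=\frac23$. These are the points with a function $f_x$.
- If $\tau_1(x)\ge2$, then $x$ is a **$B$-point**. Since $\delta=2-\varepsilon-\frac43\tau_3$, we have $\delta\le-\frac43\tau_3$ when $\varepsilon\ge2$; and when $\varepsilon=0$, then $\tau_3=\tau_1\ge2$ and $\delta=2-\frac43\tau_3$.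

In the conic example with $q\ge5$, the points $(1,0,0)$ and $(0,0,1)$ are nuclei, the $x_\theta$ with $\theta\ne0$ are $A$-points, and $P$ is a $B$-point with $\tau_1=\tau_3=\frac{q-1}2$. Then $\sum\delta=2\cdot2+(q-1)\frac23+2-\frac43\cdot\frac{q-1}2=6$. In the first configuration for $q=3$ above, the four collinear points are $B$-points with $\varepsilon=2$ and $Q$ is a nucleus.

**A first bound.** Every point that is not a nucleus has $\tau_1(x)+\frac13\tau_3(x)\ge\frac43$: equality for $A$-points, and at least $2$ for $B$-points. So $\tau_1+\tau_3\ge\frac43(q+2-n_0)$. We shall see that $n_0\le2$, which gives $\frac43q$. The loss comes from $A$-points, each of which pushes $\sum\delta$ up by $\frac23$.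

**Step 4: lines rich in $A$-points.** We organize the $A$-points by the 3-secants they lie on. Each $A$-point is on exactly one 3-secant, and no nucleus is on a 3-secant, so a 3-secant has type $AAA$, $AAB$, $ABB$ or $BBB$. A **rich line** is one of type $AAA$ or $AAB$. Let $N_3$ be the number of $AAA$ lines. The $B$-point of an $AAB$ line is its **centre**. The rich lines through a $B$-point $Q$ are exactly the $AAB$ lines with centre $Q$.

In the conic example with $q\ge5$ there are $\frac{q-1}2$ rich lines, all $AAB$ with centre $P$. In the third configuration for $q=3$, the two 3-secants are $AAB$ with centre $L_1$. Here is an example with $AAA$ lines. In $\mathrm{PG}(2,7)$ let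
$$\mathcal S=\{(0,1,u),\ (v,0,1),\ (1,w,0)\ :\ u^3=v^3=w^3=1\}.$$
The cube roots of unity in $\mathbb F_7$ are $1,2,4$, so $|\mathcal S|=9=q+2$, and the three sides of the coordinate triangle are 3-secants. Any other line has at most one point of $\mathcal S$ on each side, and
$$\det\begin{pmatrix}0&1&u\\ v&0&1\\ 1&w&0\end{pmatrix}=1+uvw\neq0,$$
because $(uvw)^3=1\ne-1=(-1)^3$. So every point is on one 3-secant, six bisecants, and therefore (there are $8$ lines through it) one tangent. All points are $A$-points, $N_3=3$, $n_0=0$, $\tau_1=9$, $\tau_3=3$, and there are $12=2q-2$ odd-secants. A conic plus an external point has two nuclei, namely the contact points of the tangents through $P$. So the two sets with $2q-2$ odd-secants in $\mathrm{PG}(2,7)$ are not equivalent.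

**Step 5: charging $A$-points to $B$-points.** This step removes the $A$-points from the sum. For a $B$-point $Q$ let $r_i(Q)$ be the number of 3-secants through $Q$ with exactly $i$ $A$-points, $i=0,1,2$, so $\tau_3(Q)=r_0+r_1+r_2$. The two $A$-points of an $AAB$ line give their total $\frac43$ to the centre. The $A$-point of an $ABB$ line gives $\frac13$ to each of its two $B$-points. The three $A$-points of an $AAA$ line contribute $2$ together. Hence
$$\sum_{x\in\mathcal S}\delta(x)=2n_0+2N_3+\sum_{Q\in B}D_Q,\qquad D_Q=\tfrac43r_2+\tfrac13r_1+\delta(Q),\tag{3}$$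
where $Q\in B$ means that $Q$ runs over the $B$-points. If $\varepsilon(Q)\ge2$, then $D_Q\le\frac43r_2+\frac13r_1-\frac43(r_0+r_1+r_2)\le0$. If $\varepsilon(Q)=0$, then
$$D_Q=\tfrac43r_2+\tfrac13r_1+2-\tfrac43(r_0+r_1+r_2)=2-r_1-\tfrac43r_0 .$$
So $D_Q>0$ forces $(r_0,r_1)\in\{(0,0),(0,1),(1,0)\}$, with $D_Q=2,1,\frac23$ respectively. Since $\tau_3(Q)\ge2$, then $r_2\ge1$; and $r_2=1$ forces $r_0+r_1\ge1$, so $D_Q\le1$. With $D^+=\max(D,0)$ this says
$$D_Q^+\le\min(2,r_2(Q)),\qquad\text{and}\qquad D_Q=2\ \text{ or }\ D_Q\le1.\tag{4}$$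

**Where counting stops.** An $AAA$ line contributes $+2$ to (3) and nothing pays for it. If $3$ divides $q+2$, the local count (1) has no objection to a set $\mathcal S$ that is partitioned by $\frac{q+2}3$ lines of type $AAA$: every point would have one tangent and one 3-secant, and $\tau_1+\tau_3=\frac43(q+2)$. This equals $2q-2$ for $q=7$, where the set exists, and is smaller than $2q-2$ for all $q>7$. Likewise (1) does not object to many centres $Q$ with $D_Q=2$. To prove (2) we have to bound globally the number of nuclei and of rich lines. The quotients $f_x$ do this.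

## 4. Products of nonzero field elements and antisymmetry

For a nucleus $n$ let $f_n$ be a nonzero constant. Let $E$ be the set of all nuclei and of all $A$-points on rich lines. Divide $E$ into **classes**: each nucleus is a class by itself, and the two or three $A$-points of one rich line form a class. We use one and the same form $\rho$ for all points of a class. In the conic example ($q\ge5$) the classes are the two nuclei and the pairs $\{x_\theta,x_{-\theta}\}$.

Let $x,y\in E$ be in different classes. Then $xy$ is a bisecant. This is clear if one of them is a nucleus. If both are $A$-points, $xy$ is not the tangent at $x$, and it is not the 3-secant of $x$, because all $A$-points of that line are in the class of $x$; the other lines through $x$ are bisecants. Hence $t_x(y)\ne0\ne\rho_x(y)$ for an $A$-point $x$, and in all cases $f_x(y)\in F^*$.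

The tool is Segre's: the product of all elements of $F^*$ is $-1$.

**Lemma 1.** (i) If $x,y,z\in E$ are in three different classes, then
$$f_x(y)f_y(z)f_z(x)=-f_x(z)f_y(x)f_z(y).\tag{5}$$
(ii) If $y,z$ are $A$-points of a rich line with third point $p\in\mathcal S$, and $x\in E$ is in another class, then
$$f_x(y)f_z(x)t_y(p)=-f_x(z)f_y(x)t_z(p).\tag{6}$$

**Proof.** *The triangle.* First, $x,y,z$ are not collinear. In (i), a bisecant $xy$ contains no third point. In (ii), $yz\cap\mathcal S=\{y,z,p\}$; here $x\ne y,z$, and $x\neq p$ because $p$ is either in the class of $y,z$ or a $B$-point, which is not in $E$. Choose coordinates $X_1,X_2,X_3$ in which $x,y,z$ are $(1,0,0),(0,1,0),(0,0,1)$. Let $\mathcal S'$ be the set of points of $\mathcal S$ on no side of the triangle. All coordinates of $u\in\mathcal S'$ are nonzero, so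
$$1=\prod_{u\in\mathcal S'}\frac{u_2}{u_3}\cdot\prod_{u\in\mathcal S'}\frac{u_3}{u_1}\cdot\prod_{u\in\mathcal S'}\frac{u_1}{u_2}.$$
We compute each product by sorting points by the lines through one vertex.

*Part (i).* All sides are bisecants, so $\mathcal S'=\mathcal S\setminus\{x,y,z\}$. The lines through $x$ other than the sides are $X_2=\lambda X_3$ with $\lambda\in F^*$, and $u_2/u_3$ is the $\lambda$ of the line $xu$. If $x$ is a nucleus, each of these lines carries exactly one point of $\mathcal S'$, and the product is $\prod\lambda=-1$. If $x$ is an $A$-point, this is so except that the tangent carries none and the 3-secant two; neither of them is a side. So the product is $-\lambda(\rho_x)/\lambda(t_x)$ with the obvious notation. Now $t_x$ vanishes at $x$, so $t_x=t_x(y)X_2+t_x(z)X_3$ and $\lambda(t_x)=-t_x(z)/t_x(y)$; similarly for $\rho_x$. Hence in both cases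
$$\prod_{u\in\mathcal S'}\frac{u_2}{u_3}=-\frac{\rho_x(z)}{\rho_x(y)}\cdot\frac{t_x(y)}{t_x(z)}=-\frac{f_x(y)}{f_x(z)},$$
which reads $-1=-1$ for a nucleus. Cyclically, $\prod u_3/u_1=-f_y(z)/f_y(x)$ and $\prod u_1/u_2=-f_z(x)/f_z(y)$. Multiplying the three,
$$-\frac{f_x(y)f_y(z)f_z(x)}{f_x(z)f_y(x)f_z(y)}=1,$$
which is (5).

*Part (ii).* Now $xy,xz$ are bisecants, $yz\cap\mathcal S=\{y,z,p\}$, so $\mathcal S'=\mathcal S\setminus\{x,y,z,p\}$, and $p=(0,p_2,p_3)$ with $p_2,p_3\ne0$. At $x$ the computation of (i) is valid for the set $\mathcal S'\cup\{p\}=\mathcal S\setminus\{x,y,z\}$, none of whose points is on a side through $x$. Leaving out $p$,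
$$\prod_{u\in\mathcal S'}\frac{u_2}{u_3}=-\frac{f_x(y)}{f_x(z)}\cdot\frac{p_3}{p_2}.$$
At $y$ the 3-secant is the side $yz$. So the lines $X_3=\lambda X_1$, $\lambda\in F^*$, are the tangent at $y$, which carries no point of $\mathcal S'$, and bisecants, each carrying exactly one. Hence $\prod u_3/u_1=-1/\lambda(t_y)$. From $t_y=t_y(x)X_1+t_y(z)X_3$ we get $\lambda(t_y)=-t_y(x)/t_y(z)$, so
$$\prod_{u\in\mathcal S'}\frac{u_3}{u_1}=\frac{t_y(z)}{t_y(x)},\qquad\text{and likewise}\qquad \prod_{u\in\mathcal S'}\frac{u_1}{u_2}=\frac{t_z(x)}{t_z(y)}.$$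
(At $z$ the lines are $X_1=\lambda X_2$, and $t_z=t_z(x)X_1+t_z(y)X_2$ gives $\lambda(t_z)=-t_z(y)/t_z(x)$.) Since $t_y(p)=p_3t_y(z)$ and $t_z(p)=p_2t_z(y)$, multiplying the three products gives
$$-\frac{f_x(y)}{f_x(z)}\cdot\frac{t_y(p)}{t_z(p)}\cdot\frac{t_z(x)}{t_y(x)}=1 .$$
As $\rho_y=\rho_z$, $t_z(x)/t_y(x)=f_z(x)/f_y(x)$, and (6) follows. $\square$

**At most two nuclei.** For three nuclei, (5) reads $\kappa=-\kappa$ with $\kappa$ a product of nonzero constants, impossible for odd $q$. So $n_0\le2$.

Relation (5) speaks of triples. The next lemma turns it into a relation for pairs, by using the free scalar in each $f_x$.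

**Lemma 2.** The functions $f_x$ $(x\in E)$ can be scaled so that

(a) $f_x(y)=-f_y(x)$ for all $x,y\in E$ in different classes;

(b) if $x,y$ are $A$-points of a rich line with third point $p$ (same form $\rho$), then $t_x(p)=-t_y(p)$;

(c) if there is a nucleus $n$, then $f_n=-1$; if there is a second one $n'$, then $f_{n'}=1$. Hence $f_x(n)=1$ and $f_x(n')=-1$ for all $A$-points $x\in E$.

**Proof.** *Scaling inside a class.* We first arrange (b), with the form $\rho$ of each class fixed. The values in (b) are nonzero, because $t_x$ vanishes at no point of $\mathcal S\setminus\{x\}$. On an $AAB$ line there is one pair of $A$-points and (b) is arranged by scaling one of the two forms. On an $AAA$ line $\{x_1,x_2,x_3\}$ there are three conditions but only two ratios to choose. Take vectors with $x_1+x_2+x_3=0$ (possible for three distinct collinear points) and scale $t_2$, then $t_3$, so that $t_1(x_3)=-t_2(x_3)$ and $t_2(x_1)=-t_3(x_1)$. Since $t_i(x_i)=0$, the other two values of $t_i$ are opposite, so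
$$t_1(x_2)=-t_1(x_3)=t_2(x_3)=-t_2(x_1)=t_3(x_1)=-t_3(x_2),$$
which is the third condition.

*Scaling between classes.* For $x,y$ in different classes put $R(x,y)=-f_x(y)/f_y(x)$; (a) says $R=1$. If $y,z$ are in the same class, (6) with $t_y(p)=-t_z(p)$ gives $f_x(y)f_z(x)=f_x(z)f_y(x)$, i.e. $R(x,y)=R(x,z)$. As $R(y,x)=R(x,y)^{-1}$, the value $R(x,y)$ depends only on the two classes. By (5), for three different classes,
$$R(x,y)R(y,z)R(z,x)=-\frac{f_x(y)f_y(z)f_z(x)}{f_y(x)f_z(y)f_x(z)}=1 .$$
Fix a class $0$ and multiply all $f$ of each class $C\ne0$ by $R(0,C)$ (for $A$-points, multiply the forms $t_x$). For $C,D\neq0$ the new value of $R(C,D)$ is $R(0,C)R(C,D)R(0,D)^{-1}=R(0,C)R(C,D)R(D,0)=1$, and the new $R(0,D)$ is $R(0,D)/R(0,D)=1$. So (a) holds. Condition (b) is kept, since each class was scaled by a common factor.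

*The nuclei.* If a nucleus $n$ exists, multiply all $f$ by one common constant so that $f_n=-1$; this keeps (a) and (b). Then (a) gives $f_{n'}=f_{n'}(n)=-f_n(n')=1$, $f_x(n)=-f_n(x)=1$ and $f_x(n')=-f_{n'}(x)=-1$. $\square$

In Section 1 the scaling of Lemma 2 was met with $n=(0,0,1)$ and $n'=(1,0,0)$. From now on the scaling of Lemma 2 is fixed. One freedom remains: multiplying the form $\rho$ of a class and all its $t_x$ by the same scalar changes no $f_x$ and keeps (b). So any form of a rich line may be used as the form of its class.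

## 5. Two of the functions as coordinates

Fix a rich line $\ell_0$ with form $\rho$, two $A$-points $x_+,x_-$ on it, and its third point $P\in\mathcal S$. The plan is to use $f_{x_+}$ and $f_{x_-}$ as coordinates. For any other $A$-point $y$, antisymmetry with $x_+$ and $x_-$ prescribes the form $t_y$ at $x_+$ and $x_-$, and $t_y(y)=0$; this determines $t_y$.

**Step 1: the coordinates.** Put
$$T_0=\rho,\qquad T_1=t_{x_+}+t_{x_-},\qquad T_2=t_{x_+}-t_{x_-}.$$
These are independent: restricted to $\ell_0$, the forms $t_{x_+},t_{x_-}$ vanish exactly at the distinct points $x_+,x_-$. In coordinates $(T_0,T_1,T_2)$ we have $x_+=(0,1,-1)$ because $t_{x_+}(x_+)=0$, $x_-=(0,1,1)$ because $t_{x_-}(x_-)=0$, and $P=(0,0,1)$ because $T_1(P)=0$ by (b). Off $\ell_0$ use the affine coordinates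
$$w=\frac{T_1}{T_0}=f_{x_+}+f_{x_-},\qquad v=\frac{T_2}{T_0}=f_{x_+}-f_{x_-},\qquad\text{so}\quad f_{x_\pm}=\tfrac12(w\pm v).\tag{7}$$
A line other than $\ell_0$ and not through $P$ has an equation $v=mw-h$; call $m$ its *slope*. It meets $\ell_0$ in $(0,1,m)$. The lines through $P$, other than $\ell_0$, are $w=\text{const}$.

**Step 2: the lines to be bounded.** Let $\mathcal L$ be the set of rich lines not through $P$; so $\ell_0\notin\mathcal L$. Since $x_\pm$ are on no 3-secant except $\ell_0$, a line of $\mathcal L$ has $m\ne\pm1$, and we write $s=1-m^2\ne0$. A line of $\mathcal L$ contains none of $x_+,x_-,P$, so its points in $\mathcal S$ are off $\ell_0$. The $A$-points on different lines of $\mathcal L$ are in different classes, and these differ from the class of $x_\pm$.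

*Example.* In the $q=7$ set of Section 3 the tangent at $(0,1,u)$ is $Z=uY$, since this line misses every $(v,0,1)$ and $(1,w,0)$ and every $(0,1,u')$ with $u'\neq u$. Take $\ell_0$ to be $X=0$, with form $X$, $x_+=(0,1,1)$, $x_-=(0,1,2)$, $P=(0,1,4)$. The forms $t_{x_+}=2(Z-Y)$ and $t_{x_-}=4(Z-2Y)=4Z-Y$ have values $6$ and $1$ at $P$, so they satisfy (b). Up to a common factor, which only scales $(w,v)$, we get $T_1=6Z-3Y$, $T_2=-2Z-Y$. On $Y=0$: $w=6Z/X$, $v=-2Z/X=2w$. On $Z=0$: $w=-3Y/X$, $v=-Y/X=-2w$. So $\mathcal L$ consists of the two lines $v=2w$ and $v=-2w$, of slopes $\pm2$.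

**Step 3: the function $f_y$ in coordinates.** Let $y=(w_y,v_y)$ be an $A$-point on the line of $\mathcal L$ with parameters $(m,h)$. As the form of this line take
$$\rho_y=T_2-mT_1+hT_0=(T_2-v_yT_0)-m(T_1-w_yT_0),$$
the same for all $y$ on the line. Then $\rho_y(x_+)=-1-m$ and $\rho_y(x_-)=1-m$. By (a), $t_y(x_\pm)=f_y(x_\pm)\rho_y(x_\pm)=-f_{x_\pm}(y)\rho_y(x_\pm)$, i.e.
$$t_y(x_+)=\tfrac12(1+m)(w_y+v_y),\qquad t_y(x_-)=-\tfrac12(1-m)(w_y-v_y).$$
Since $x_+,x_-,y$ are not collinear, these values and $t_y(y)=0$ determine $t_y$. It is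
$$t_y=\tfrac12\big[(v_y+mw_y)(T_1-w_yT_0)-(w_y+mv_y)(T_2-v_yT_0)\big].\tag{8}$$
Indeed the right side vanishes at $y$; at $(0,1,-1)$ it is $\frac12[(v_y+mw_y)+(w_y+mv_y)]=\frac12(1+m)(w_y+v_y)$; at $(0,1,1)$ it is $\frac12[(v_y+mw_y)-(w_y+mv_y)]=-\frac12(1-m)(w_y-v_y)$.

Let $z$ be a point off $\ell_0$ and off the line of $y$, and put $\Delta w=w_z-w_y$, $\Delta v=v_z-v_y$. Then $2t_y(z)=(v_y+mw_y)\Delta w-(w_y+mv_y)\Delta v=-w_y(\Delta v-m\Delta w)+v_y(\Delta w-m\Delta v)$ and $\rho_y(z)=\Delta v-m\Delta w$ (with $T_0(z)=1$). So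
$$2f_y(z)=-w_y+v_y\,\frac{\Delta w-m\Delta v}{\Delta v-m\Delta w}.\tag{9}$$

**Step 4: antisymmetry for two lines of $\mathcal L$.** For $A$-points $y,z$ on distinct lines $j,k\in\mathcal L$, neither point is on the other line, since an $A$-point is on one 3-secant only. Exchanging $y$ and $z$ changes the sign of both $\Delta w$ and $\Delta v$ and leaves the fractions alone, so $2f_y(z)+2f_z(y)=0$ becomes
$$v_y\frac{\Delta w-m_j\Delta v}{\Delta v-m_j\Delta w}+v_z\frac{\Delta w-m_k\Delta v}{\Delta v-m_k\Delta w}=w_y+w_z.\tag{10}$$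

**Step 5: pairs.** This fixes notation for the rest of the proof. For each $j\in\mathcal L$ choose two $A$-points on it; on an $AAB$ line there is one choice, on an $AAA$ line there are three. They have different $w$-coordinates because $P\notin j$. Write them as
$$(\bar w_j\pm\psi_j,\ \bar v_j\pm m_j\psi_j),\qquad \psi_j\ne0,\qquad \chi_j:=\psi_j^2\ne0,\qquad h_j=m_j\bar w_j-\bar v_j.\tag{11}$$
On an $AAA$ line the three pairs have three different values of $\bar w_j$. Every identity below in $\bar w_j,\bar v_j,\chi_j$ holds for every choice of pairs; this is what will exclude $AAA$ lines.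

## 6. Two rich lines of equal slope

**Lemma 3.** If $j\ne k$ in $\mathcal L$ have the same slope $m$, then
$$h_k=m^2h_j+ms\,\bar w_j.\tag{12}$$
Consequently at most two lines of $\mathcal L$ have a given slope, and an $AAA$ line in $\mathcal L$ shares its slope with no other line of $\mathcal L$.

**Proof.** We rewrite (10) as a polynomial identity and use that, with $z$ fixed, it holds for two values of $w_y$. Put $\nu=h_k-h_j\ne0$ and $H=h_j+h_k$. From $v_y=mw_y-h_j$ and $v_z=mw_z-h_k$ we get $\Delta v-m\Delta w=-\nu$, hence $\Delta w-m\Delta v=s\Delta w+m\nu$, and $v_y+v_z=m(w_y+w_z)-H$. Both fractions in (10) are equal, and (10) reads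
$$\big(m(w_y+w_z)-H\big)\big(s(w_z-w_y)+m\nu\big)+\nu(w_y+w_z)=0 .$$
As a polynomial in $w_y$, the coefficient of $w_y^2$ is $-ms$, and that of $w_y$ is
$$m(sw_z+m\nu)-s(mw_z-H)+\nu=(1+m^2)\nu+sH,$$
free of $w_z$. For fixed $z$ the polynomial vanishes at the two distinct values $\bar w_j\pm\psi_j$. Subtracting and dividing by their difference,
$$2ms\bar w_j=(1+m^2)(h_k-h_j)+(1-m^2)(h_j+h_k)=2h_k-2m^2h_j,$$
which is (12).

By (12), $h_k$ is determined by $j$, so for given $j$ there is at most one such $k$. Suppose $j$ is $AAA$. Then (12) holds for three different values of $\bar w_j$, so $ms=0$, hence $m=0$ and $h_k=0$. Formula (12) with $j$ and $k$ exchanged gives $h_j=0$. So $j=k$, a contradiction. $\square$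

## 7. Two rich lines of different slopes

**Step 1: a polynomial on a $2\times2$ grid.** We extract from (10) the equations for a pair of lines. Let $m_j\ne m_k$, put $\mu=m_k-m_j$ and $M=1-m_jm_k$, and let $(\omega,v_0)$ be the common point of the lines, so
$$\mu\omega=h_k-h_j,\qquad v_0=m_j\omega-h_j .$$
Write the $A$-points as $y=(\omega+a,\ v_0+m_ja)$ on $j$ and $z=(\omega+d,\ v_0+m_kd)$ on $k$. Here $a,d\ne0$, since an $A$-point is not on two 3-secants. Then $\Delta w=d-a$ and $\Delta v=m_kd-m_ja$, so
$$\Delta v-m_j\Delta w=\mu d,\quad \Delta v-m_k\Delta w=\mu a,\quad \Delta w-m_j\Delta v=Md-s_ja,\quad \Delta w-m_k\Delta v=s_kd-Ma .$$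
Multiplying (10) by $\mu ad$ gives
$$(v_0+m_ja)\,a\,(Md-s_ja)+(v_0+m_kd)\,d\,(s_kd-Ma)=\mu ad(2\omega+a+d).$$
The terms $\pm v_0M\,ad$ cancel, and moving everything to the right,
$$m_js_ja^3+v_0s_ja^2+(\mu-m_jM)a^2d+2\omega\mu\,ad+(\mu+m_kM)ad^2-v_0s_kd^2-m_ks_kd^3=0.\tag{13}$$
For the chosen pairs, $a$ takes the two values $\bar w_j-\omega\pm\psi_j$, which are the roots of $a^2=\sigma_ja-\pi_j$ with
$$\sigma_j=2(\bar w_j-\omega),\qquad \pi_j=(\bar w_j-\omega)^2-\chi_j ;$$
likewise $d^2=\sigma_kd-\pi_k$. Hence also $a^3=(\sigma_j^2-\pi_j)a-\sigma_j\pi_j$, and similarly for $d^3$. Substituting in (13) gives a polynomial with terms $1,a,d,ad$ only, which vanishes for two values of $a$ and two values of $d$. Such a polynomial is zero: for each $d$ it has degree at most one in $a$ and two zeros, so its coefficients, of degree at most one in $d$, vanish at two values of $d$. The coefficient of $ad$ gives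
$$(\mu-m_jM)\sigma_j+2\omega\mu+(\mu+m_kM)\sigma_k=0.\tag{14}$$
The coefficient of $a$ is $m_js_j(\sigma_j^2-\pi_j)+v_0s_j\sigma_j-(\mu+m_kM)\pi_k$, and that of $d$ is $-(\mu-m_jM)\pi_j-v_0s_k\sigma_k-m_ks_k(\sigma_k^2-\pi_k)$. With
$$A_j=v_0+m_j\sigma_j,\qquad A_k=v_0+m_k\sigma_k$$
these say
$$m_js_j\pi_j+(\mu+m_kM)\pi_k=s_j\sigma_jA_j,\qquad m_ks_k\pi_k-(\mu-m_jM)\pi_j=s_k\sigma_kA_k .$$
Now $\mu+m_kM=2m_k-m_j-m_jm_k^2=2\mu+m_js_k$ and $-(\mu-m_jM)=2m_j-m_k-m_j^2m_k=m_ks_j-2\mu$. So
$$m_j(s_j\pi_j+s_k\pi_k)+2\mu\pi_k=s_j\sigma_jA_j,\qquad m_k(s_j\pi_j+s_k\pi_k)-2\mu\pi_j=s_k\sigma_kA_k.\tag{15}$$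
We need two combinations. Taking $m_k$ times the first minus $m_j$ times the second,
$$2\mu(m_j\pi_j+m_k\pi_k)=m_ks_j\sigma_jA_j-m_js_k\sigma_kA_k.\tag{16}$$
Taking the first minus the second, $-\mu(s_j\pi_j+s_k\pi_k)+2\mu(\pi_j+\pi_k)$ appears on the left, and since $2-s=1+m^2$,
$$\mu\big[(1+m_j^2)\pi_j+(1+m_k^2)\pi_k\big]=s_j\sigma_jA_j-s_k\sigma_kA_k.\tag{17}$$

**Step 2: equation (14) is bilinear and alternating.** We substitute $\sigma=2(\bar w-\omega)$ in (14). The coefficient of $\omega$ becomes $2\mu-2(\mu-m_jM)-2(\mu+m_kM)=-2\mu-2M(m_k-m_j)=-2\mu(1+M)$. Using $\mu\omega=h_k-h_j$ and dividing by $2$,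
$$(m_k-2m_j+m_j^2m_k)\bar w_j+(2m_k-m_j-m_jm_k^2)\bar w_k-(2-m_jm_k)(h_k-h_j)=0 .$$
Insert $h=m\bar w-\bar v$. The coefficient of $\bar w_j$ becomes $m_k-2m_j+m_j^2m_k+(2-m_jm_k)m_j=m_k$, that of $\bar w_k$ becomes $2m_k-m_j-m_jm_k^2-(2-m_jm_k)m_k=-m_j$, and what remains is $(2-m_jm_k)(\bar v_k-\bar v_j)$. So
$$m_k\bar w_j-m_j\bar w_k+m_jm_k(\bar v_j-\bar v_k)-2(\bar v_j-\bar v_k)=0 .$$
With $U=\bar w+m\bar v$ this is
$$U_jm_k-U_km_j-2(\bar v_j-\bar v_k)=0.\tag{18}$$
In other words the vectors $N_j=(U_j,m_j,\bar v_j,1)$ and $N_k$ in $F^4$ are orthogonal for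
$$\Omega(\alpha,\beta)=\alpha_1\beta_2-\alpha_2\beta_1-2(\alpha_3\beta_4-\alpha_4\beta_3),$$
a nondegenerate alternating form, as $q$ is odd.

*Check in the $q=7$ example.* On $v=2w$ we have $\bar v_j=2\bar w_j$, $U_j=5\bar w_j$; on $v=-2w$ we have $\bar v_k=-2\bar w_k$, $U_k=5\bar w_k$. The left side of (18) is $-10\bar w_j-10\bar w_k-4\bar w_j-4\bar w_k=-14(\bar w_j+\bar w_k)=0$ in $\mathbb F_7$, for every choice of pairs.

**Step 3: three slopes.** We recall that for a nondegenerate alternating form on $F^4$, $\dim W^\perp=4-\dim W$, so a subspace $W$ on which the form vanishes has dimension at most $2$, and $W=W^\perp$ if the dimension is $2$.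

**Lemma 4.** Suppose the lines of $\mathcal L$ have at least three different slopes. Then there are constants $b,c,\gamma\in F$ such that for every $j\in\mathcal L$ and every choice of pair on $j$
$$\bar v_j=c+bm_j,\qquad U_j=-2b+\gamma m_j.\tag{19}$$
Consequently distinct lines of $\mathcal L$ have distinct slopes, and $\mathcal L$ contains no $AAA$ line.

**Proof.** Take lines $1,2,3\in\mathcal L$ with distinct slopes and fix pairs on them. By (18), $\Omega$ vanishes on the span $W$ of $N_1,N_2,N_3$, so $\dim W\le2$. Any two of the three vectors are independent, because their last coordinates are $1$ and their second coordinates differ. So $\dim W=2$, $W=W^\perp$, and any two of $N_1,N_2,N_3$ span $W$. Let $N$ come from any line of $\mathcal L$ with any pair. Its slope differs from at least two of $m_1,m_2,m_3$, so $N$ is orthogonal to two vectors spanning $W$, and $N\in W^\perp=W$.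

The vectors of $W$ with last coordinate $1$ form an affine line, on which the coordinate $m$ is not constant. So on it $\bar v=c+bm$ and $U=\gamma_0+\gamma m$ with constants. Orthogonality of the vectors of $N_1,N_2$, with slopes $m\ne m'$, reads
$$(\gamma_0+\gamma m)m'-(\gamma_0+\gamma m')m-2b(m-m')=(\gamma_0+2b)(m'-m)=0,$$
so $\gamma_0=-2b$. This proves (19).

By (19), $m$ determines $\bar v$ and $\bar w=U-m\bar v$, hence also $h=m\bar w-\bar v$ and the line. So distinct lines have distinct slopes. On an $AAA$ line the three pairs have the same $m$, so by (19) they would have the same $\bar w$; but the three values are different. $\square$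

## 8. At most five rich lines off $P$ when there are only $AAB$ lines

**Lemma 5.** If all lines of $\mathcal L$ are $AAB$, then $|\mathcal L|\le5$.

**Proof.** If there are at most two slopes, then $|\mathcal L|\le4$ by Lemma 3. Assume at least three slopes. By Lemma 4 the slopes $m_1,\dots,m_L$, $L=|\mathcal L|\geq 3$, are distinct and (19) holds. Each line has only one pair.

**Step 1: all data in terms of slopes.** We express the ingredients of (16) and (17) by $b,c,\eta=\gamma-c$ and the slopes. From (19),
$$\bar w=U-m\bar v=-2b+\eta m-bm^2,\qquad h=m\bar w-\bar v=-c-3bm+\eta m^2-bm^3.\tag{20}$$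
For two lines $j,k$ write $\alpha=m_j$, $\beta=m_k$, $e_1=\alpha+\beta$, $e_2=\alpha\beta$, $g=be_1-\eta$, so $\mu=\beta-\alpha$. Then
$$\omega=\frac{h_k-h_j}{\mu}=-3b+\eta e_1-b(\alpha^2+\alpha\beta+\beta^2),$$
$$\tfrac12\sigma_j=\bar w_j-\omega=b-\eta\beta+b\alpha\beta+b\beta^2=b+\beta g,\qquad \tfrac12\sigma_k=b+\alpha g,$$
$$v_0=\alpha\omega-h_j=c+\eta\alpha\beta-b\alpha\beta(\alpha+\beta)=c-e_2g,$$
$$A_j=v_0+2\alpha(b+\beta g)=c+e_2g+2b\alpha,\qquad A_k=c+e_2g+2b\beta.\tag{21}$$
We also need two identities:
$$\beta(1-\alpha^2)(b+\beta g)-\alpha(1-\beta^2)(b+\alpha g)=\mu\big[b(1+e_2)+e_1g\big],\tag{22}$$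
$$(1-\alpha^2)(b+\beta g)-(1-\beta^2)(b+\alpha g)=\mu\big[be_1+(1+e_2)g\big].\tag{23}$$
In (22), $b$ has the coefficient $\beta-\alpha-\alpha^2\beta+\alpha\beta^2=\mu(1+e_2)$ and $g$ has $\beta^2(1-\alpha^2)-\alpha^2(1-\beta^2)=\beta^2-\alpha^2=\mu e_1$. In (23), $b$ has the coefficient $\beta^2-\alpha^2=\mu e_1$ and $g$ has $\beta-\alpha^2\beta-\alpha+\alpha\beta^2=\mu(1+e_2)$.

**Step 2: a formula for $m_j\chi_j+m_k\chi_k$.** We compute (16). Its right side is, by (21),
$$2(c+e_2g)\big[\beta(1-\alpha^2)(b+\beta g)-\alpha(1-\beta^2)(b+\alpha g)\big]+4b\,e_2\big[(1-\alpha^2)(b+\beta g)-(1-\beta^2)(b+\alpha g)\big].$$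
By (22) and (23), dividing (16) by $2\mu$ gives
$$\alpha\pi_j+\beta\pi_k=(c+e_2g)[b(1+e_2)+e_1g]+2be_2[be_1+(1+e_2)g].$$
On the left insert $\pi_j=(b+\beta g)^2-\chi_j$, $\pi_k=(b+\alpha g)^2-\chi_k$ and
$$\alpha(b+\beta g)^2+\beta(b+\alpha g)^2=b^2e_1+4be_2g+e_1e_2g^2 .$$
Solving for the $\chi$'s, the terms $e_1e_2g^2$ cancel, the terms with $be_2g$ are $be_2g\,[4-(1+e_2)-2(1+e_2)]=be_2(1-3e_2)g$, and we get
$$m_j\chi_j+m_k\chi_k=\Phi(m_j,m_k),\qquad \Phi(\alpha,\beta)=b^2e_1(1-2e_2)+be_2(1-3e_2)g-bc(1+e_2)-ce_1g.\tag{24}$$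
Consider $\Phi(\alpha,\beta)$ as a polynomial in $\beta$, with $g=b\beta+(b\alpha-\eta)$. It has degree at most $3$. The coefficient of $\beta^3$ comes from the second term only and is $-3b^2\alpha^2$. The coefficient of $\beta^2$ is
$$-2b^2\alpha+\big[b^2\alpha-3b\alpha^2(b\alpha-\eta)\big]-bc=-b^2\alpha-3b^2\alpha^3+3b\eta\alpha^2-bc .$$

**Step 3: six lines force $b=0$.** Suppose $L\ge6$. The polynomial
$$\Phi(m_1,\beta)-\Phi(m_2,\beta)-(m_1\chi_1-m_2\chi_2)$$
in $\beta$ has degree at most $3$ and, by (24), the $L-2\ge4$ zeros $m_3,\dots,m_L$. So it is the zero polynomial. Its $\beta^3$-coefficient gives $3b^2(m_1^2-m_2^2)=0$, and the same argument applies to any two indices in place of $1,2$. If the characteristic is not $3$ and $b\ne0$, all $m_i^2$ are equal, impossible for three distinct slopes. If the characteristic is $3$, the $\beta^2$-coefficient gives $-b^2(m_1-m_2)=0$, so $b=0$. Hence $b=0$ in all cases.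

**Step 4: $b=0$ is impossible (already for $L\ge3$).** Here $g=-\eta$ and (24) reads $m_j\chi_j+m_k\chi_k=c\eta(m_j+m_k)$. So the elements $\xi_j=m_j(\chi_j-c\eta)$ satisfy $\xi_j+\xi_k=0$ for all pairs among at least three indices. Hence $\xi_j=-\xi_k=\xi_l=-\xi_j$, so all $\xi_j=0$, and $\chi_j=c\eta$ whenever $m_j\ne0$. At least two slopes are nonzero; take $j,k$ with distinct nonzero slopes $\alpha,\beta$. As $\chi_j\ne0$, we have $c\eta\ne0$. Now $\sigma_j=-2\eta\beta$, $\sigma_k=-2\eta\alpha$, $A_j=A_k=c-\eta\alpha\beta$, $\pi_j=\eta^2\beta^2-c\eta$, $\pi_k=\eta^2\alpha^2-c\eta$. By (23), equation (17) divided by $\mu$ reads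
$$(1+\alpha^2)(\eta^2\beta^2-c\eta)+(1+\beta^2)(\eta^2\alpha^2-c\eta)=-2\eta(c-\eta\alpha\beta)(1+\alpha\beta).$$
The left side is $\eta^2(\alpha^2+\beta^2)+2\eta^2\alpha^2\beta^2-c\eta(2+\alpha^2+\beta^2)$, the right side is $-2c\eta-2c\eta\alpha\beta+2\eta^2\alpha\beta+2\eta^2\alpha^2\beta^2$. Their difference is
$$\eta(\eta-c)(\alpha-\beta)^2=0 .$$
So $c=\eta$ and $\chi_j=\eta^2$, i.e. $\psi_j=\pm\eta$. By (20) and (19), $\bar w_j=\eta\alpha$ and $\bar v_j=c=\eta$. So one of the two $A$-points on $j$ is
$$w=\eta\alpha+\eta,\qquad v=\eta+\alpha\eta,$$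
with $w=v$, and by (7) $f_{x_-}=\frac12(w-v)=0$ there. This is a point of $\mathcal S\setminus\{x_-\}$ on the tangent at $x_-$, a contradiction.

Steps 3 and 4 exclude $L\ge6$, so $|\mathcal L|\le5$. $\square$

## 9. Rich lines in the presence of nuclei

**Lemma 6.** (i) If $n_0\ge1$, then $|\mathcal L|\le2$ and $\mathcal L$ contains no $AAA$ line. (ii) If $n_0=2$, then $\mathcal L=\emptyset$.

**Proof of (i).** *An equation for each $A$-point.* Let $n$ be the nucleus with $f_n=-1$. It is on bisecants only, hence off $\ell_0$ and off all lines of $\mathcal L$. By Lemma 2(c), $f_{x_\pm}(n)=1$, so $n=(w,v)=(2,0)$. Also $f_y(n)=1$ for every $A$-point $y=(w,v)$ on a line $(m,h)\in\mathcal L$. In (9) with $z=n$ we have $\Delta w=2-w$, $\Delta v=-v$, so $\Delta v-m\Delta w=mw-v-2m$ and $\Delta w-m\Delta v=2-w+mv$. Thus $(2+w)(mw-v-2m)=v(2-w+mv)$. The left side is $mw^2-vw-2v-4m$ and the right side $2v-vw+mv^2$, so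
$$m(v^2-w^2+4)+4v=0.\tag{25}$$

*Two points of the line.* Apply (25) to $(\bar w\pm\psi,\bar v\pm m\psi)$. The difference of the two equations is $4m\psi(m\bar v-\bar w+2)=0$. If $m=0$, (25) gives $v=0$, so the line is $v=0$ and contains $n$, a contradiction. So
$$m\ne0,\qquad \bar w=2+m\bar v.\tag{26}$$
Half the sum of the two equations is $m(\bar v^2-\bar w^2-s\chi+4)+4\bar v=0$. With $\bar w^2=4+4m\bar v+m^2\bar v^2$ it becomes $ms\bar v^2-ms\chi+4\bar v(1-m^2)=s(m\bar v^2-m\chi+4\bar v)=0$. Hence
$$m\chi=m\bar v^2+4\bar v.\tag{27}$$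

*No $AAA$ line.* Since $\bar v=m\bar w-h$, (26) gives $\bar w=2+m(m\bar w-h)$, i.e. $s\bar w=2-mh$. So all pairs on the line have the same $\bar w$, impossible for an $AAA$ line.

*At most two slopes.* If there were three slopes, (19) and (26) would give
$$-2b+\gamma m=U=\bar w+m\bar v=2+2m\bar v=2+2cm+2bm^2$$
for three values of $m$. A polynomial of degree at most $2$ with three zeros is zero, so $b=0$ and $-2b=2$, a contradiction.

*Distinct lines have distinct slopes.* By (26), $h=m\bar w-\bar v=2m-s\bar v$. If $j\ne k$ have the same slope $m$, (12) gives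
$$2m-s\bar v_k=m^2(2m-s\bar v_j)+ms(2+m\bar v_j)=2m^3+2ms=2m .$$
So $\bar v_k=0$, and (27) gives $m\chi_k=0$, contradicting $m\ne0$, $\chi_k\ne0$. Hence $|\mathcal L|\le2$.

**Proof of (ii).** The second nucleus has $f_{x_\pm}(n')=-1$, so $n'=(-2,0)$, and $f_y(n')=-1$. In (9) with $z=n'$: $\Delta w=-2-w$, $\Delta v=-v$, so $(w-2)(mw-v+2m)=v(-2-w+mv)$. The left side is $mw^2-vw+2v-4m$, so $m(v^2-w^2+4)-4v=0$. Subtracting this from (25), $8v=0$, so $v=0$. Both chosen $A$-points of a line of $\mathcal L$ thus have $v=0$, the line is $v=0$, and it contains $n=(2,0)$, a contradiction. $\square$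

## 10. Adding up: $\sum\delta\le6$

We prove (2) from (3) and (4). In the chart of a rich line $\ell_0$ with third point $P$, note the following.

- If $\ell_0$ is $AAB$ with centre $P$, the rich lines through $P$ are exactly the $AAB$ lines with centre $P$. So by (4), $\sum_{Q\ne P}D_Q^+\le\sum_{Q\ne P}r_2(Q)$, and the right side is the number of $AAB$ lines in $\mathcal L$.
- If $\ell_0$ is $AAA$, then $P$ is an $A$-point, $\ell_0$ is the only 3-secant through $P$, and $\mathcal L$ consists of all other rich lines.
- In both cases an $AAA$ line different from $\ell_0$ is in $\mathcal L$, because it does not contain $P$.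
- By (4), $\sum_QD_Q^+$ is at most the total number of $AAB$ lines, and $D_Q^+=0$ unless $Q$ is the centre of an $AAB$ line.

Recall that $n_0\le2$.

**Case $n_0=2$.** If there is an $AAA$ line, take it as $\ell_0$; by Lemma 6(ii) it is the only rich line, so there are no $AAB$ lines and $\sum\delta\le4+2=6$. If $N_3=0$, either there is no rich line and $\sum\delta\le4$, or for an $AAB$ line $\ell_0$ with centre $P$ we have $\mathcal L=\emptyset$, all rich lines pass through $P$, and $\sum\delta\le4+D_P^+\le6$.

**Case $n_0=1$.** If there is an $AAA$ line, there is no other rich line: in the chart of another rich line $\ell_0$ it would be in $\mathcal L$, contradicting Lemma 6(i). So $\sum\delta\le2+2=4$. If $N_3=0$ and there is a rich line $\ell_0$, with centre $P$, then $|\mathcal L|\le2$ by Lemma 6(i) and $\sum\delta\le2+D_P^++2\le6$. If there is no rich line, $\sum\delta\le2$.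

**Case $n_0=0$, $N_3\ge1$.** Let $\ell_1$ be an $AAA$ line. If it is the only rich line, $\sum\delta\le2$. Otherwise take another rich line $\ell_0$, of type $AAA$ if $N_3\ge2$ and of type $AAB$ if $N_3=1$. In its chart $\ell_1\in\mathcal L$, so by Lemma 4 the lines of $\mathcal L$ have at most two slopes. By Lemma 3, $\ell_1$ is alone with its slope, and the other slope, if any, belongs to at most two lines, and to only one if one of them is $AAA$. So $\mathcal L\setminus\{\ell_1\}$ is either a single $AAA$ line or consists of at most two $AAB$ lines.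

- If $N_3\ge2$, then $\ell_0$ is $AAA$ and the rich lines are exactly $\ell_0$ and the lines of $\mathcal L$. Either $N_3=3$, there are no $AAB$ lines, and $\sum\delta\le6$; or $N_3=2$, there are at most two $AAB$ lines, and $\sum\delta\le4+2=6$.
- If $N_3=1$, then $\ell_0$ is $AAB$ with centre $P$, $\mathcal L$ contains at most two $AAB$ lines, and $\sum\delta\le2+D_P^++2\le6$.

**Case $n_0=0$, $N_3=0$.** Suppose $\sum\delta>6$. Then $\sum_QD_Q^+>6$ by (3), and there are $AAB$ lines. For every centre $Q$ of an $AAB$ line, use the chart of an $AAB$ line with centre $Q$. All rich lines are $AAB$, so Lemma 5 gives $\sum_{Q'\ne Q}D_{Q'}^+\le|\mathcal L|\le5$. Hence $D_Q^+>1$, and by (4) $D_Q=2$. This holds for every centre, and $D_Q^+=0$ for all other $B$-points. So $\sum_QD_Q^+$ is twice the number of centres, an even integer, and it is at most $2+5=7$. So it is at most $6$, a contradiction.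

This proves (2) in all cases, hence Theorem 1, and with it Corollary 2: for every odd $q$, the minimal number of odd-secants of a $(q+2)$-set in $\mathrm{PG}(2,q)$ is $2q-2$. $\blacksquare$
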